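\title{Elements of prime order in the homology of matching complexes}

\begin{abstract}
Let $\mathsf M_n$ be the simplicial complex of matchings on $n$ points. We prove that for every prime $p=2m+1\ge5$ the group $\tilde H_d(\mathsf M_n;\mathbb Z)$ contains elements of order $p$ whenever $s=n-2d-2\ge m+2$ and $n\ge ps-m(m+1)$. For $p=7$ this is the range $(3n-13)/7\le d\le (n-7)/2$ of a conjecture stated in a paper of Jonsson. We also prove that $\tilde H_d(\mathsf M_n;R)$ is a direct summand of $\tilde H_{d+1}(\mathsf M_{n+2};R)$ for every commutative ring $R$ and every $n\ge1$. The sum of all transpositions acts as zero on the homology. This turns the long exact sequence for deleting a point into a recursion in $i$-restriction and $i$-induction, which we solve with the modular branching rules for symmetric groups.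
\end{abstract}

\section{Introduction}

A \emph{matching} on a finite set $X$ is a set of pairwise disjoint two-element subsets (\emph{edges}) of $X$. The matchings on $X$ are the faces of a simplicial complex $\mathsf M_X$, the \emph{matching complex}, whose vertices are the edges; we write $\mathsf M_n$ for $X=[n]=\{1,\dots,n\}$. Homology is reduced throughout, so the empty matching is a face of dimension $-1$. A face of dimension $d$ has $d+1$ edges and leaves
\[ s=n-2d-2 \]
points uncovered, and $s$ is the parameter by which we sort the homology.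

The complexes $\mathsf M_0$ and $\mathsf M_1$ consist of the empty face, so $\tilde H_{-1}=\mathbb Z$. The complex $\mathsf M_2$ is a point. The complex $\mathsf M_3$ is three points and $\mathsf M_4$ is three disjoint segments, so $\tilde H_0=\mathbb Z^2$ for both. The complex $\mathsf M_5$ is the Petersen graph, a connected graph with $10$ vertices and $15$ edges, so $\tilde H_1=\mathbb Z^6$. The pairs $(n,s)$ with nonzero homology are $(0,0)$, $(1,1)$, $(3,1)$, $(4,2)$, $(5,1)$, and all of them satisfy $n\ge s^2$. Over $\mathbb Q$ this persists: $\tilde H_d(\mathsf M_n;\mathbb Q)=0$ if $n<s^2$ (Corollary~\ref{cor:rational}). In that range the integral homology is a finite group, and one asks which primes divide its order. For the prime $7$ the following conjecture is stated in \cite{Jonsson}.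

\begin{quote}
\textbf{Conjecture.} $\tilde H_{k-1+r}(\mathsf M_{2k+1+3r};\mathbb Z)$ contains elements of order $7$ whenever $r\ge4$ and $k\ge2r-3$. Equivalently, $\tilde H_d(\mathsf M_n;\mathbb Z)$ contains elements of order $7$ whenever $\frac{3n-13}7\le d\le\frac{n-7}2$.
\end{quote}

The substitution $n=2k+1+3r$, $d=k-1+r$ has the inverse $r=n-2d-3$, $k=3d+4-n$. Thus $r\ge4$ means $d\le(n-7)/2$, and $k\ge2r-3$ means $7d\ge3n-13$; also $s=r+1$. We prove the conjecture together with its analogue for all primes $p\ge5$.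

\begin{theorem}\label{thm:torsion}
Let $p=2m+1\ge5$ be prime. Then $\tilde H_{k-1+r}(\mathsf M_{2k+1+3r};\mathbb Z)$ contains elements of order $p$ whenever $r\ge m+1$ and $k\ge(m-1)(2r-m)/2$. Equivalently, $\tilde H_d(\mathsf M_n;\mathbb Z)$ contains elements of order $p$ whenever $s=n-2d-2\ge m+2$ and $n\ge ps-m(m+1)$.
\end{theorem}

The two forms agree because $s=r+1$ and $n-\bigl(ps-m(m+1)\bigr)=2k-(m-1)(2r-m)$. For $p=7$, that is $m=3$, the conditions read $r\ge4$ and $k\ge2r-3$, so the conjecture holds. We make no claim about the absence of $p$-torsion outside the stated range.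

\begin{corollary}\label{cor:range}
Let $p=2m+1\ge5$ be prime. The homology of $\mathsf M_n$ has $p$-torsion for all $n\ge m^2+6m+3$, and for all $n\ge m^2+4m+2$ with $n\equiv m\pmod2$. For $p=7$ this covers $n=23,25,27,29$ and all $n\ge30$.
\end{corollary}

\begin{proof}
A value of $s$ occurs for $n$ only if $s\equiv n\pmod 2$. For $s=m+2$ the bound $ps-m(m+1)$ equals $m^2+4m+2$, and for $s=m+3$ it equals $m^2+6m+3$.
\end{proof}

For fixed $s$ it suffices to find torsion for the smallest $n$, because homology classes propagate from $(n,d)$ to $(n+2,d+1)$.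

\begin{theorem}\label{thm:split}
Let $n\ge1$ and let $R$ be any commutative ring. Then $\tilde H_d(\mathsf M_n;R)$ is isomorphic to a direct summand of $\tilde H_{d+1}(\mathsf M_{n+2};R)$ for all $d$.
\end{theorem}

\subsection*{Where the bound comes from}
The symmetric group $S_n$ acts on the homology. Over $\mathbb Q$ the simple modules $S^\lambda$ are indexed by Young diagrams $\lambda$ with $n$ boxes, and the box in row $a$ and column $b$ has \emph{content} $b-a$. We will see that $S^\lambda$ occurs in the homology with parameter $s$ only if $\lambda$ has at least $s$ boxes of content $0$, that is, contains an $s\times s$ square. The square is a union of nested hooks with $1,3,\dots,2s-1$ boxes, each with one box of content $0$; for $s=3$ the contents are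
\[ \begin{matrix}0&1&2\\-1&0&1\\-2&-1&0.\end{matrix} \]
So over $\mathbb Q$ the $j$th box of content $0$ costs $2j-1$ points. Over $\mathbb F_p$ the same vanishing theorem holds (Proposition~\ref{prop:vanish}), but contents are read modulo $p$. The hook with $2m+1=p$ boxes has contents $-m,\dots,m$, each residue once, and one may hope to repeat this set of residues, at a cost of $p$ points, instead of paying for longer hooks. With $m$ short hooks and $N$ full sets of residues one gets
\[ s=N+m,\qquad n=pN+m^2=ps-m(m+1),\qquad s^2-n=N(N-1). \]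
For $N\ge2$ a nonzero class over $\mathbb F_p$ at this place cannot come from rational homology. This is the boundary case of Theorem~\ref{thm:torsion}, and the work lies in showing that the class exists.

Section~\ref{sec:laplace} proves that the sum of all transpositions kills the homology and deduces Theorem~\ref{thm:split}. Sections~\ref{sec:content} and~\ref{sec:recursion} sort the homology by content and reduce Theorem~\ref{thm:torsion} to the nonvanishing of one module $B(\gamma)$. After recalling the branching rules in Section~\ref{sec:branching}, we work out $n\le5$ by hand in Section~\ref{sec:five}. Sections~\ref{sec:hook}--\ref{sec:iterate} construct a simple quotient of $B(\gamma)$ in general.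

\section{The Laplacian and the splitting theorem}\label{sec:laplace}

Let $R$ be a commutative ring and $C(X)$ the augmented chain complex of $\mathsf M_X$ over $R$. A face with edges $e_1,\dots,e_q$ is written $e_1\wedge\dots\wedge e_q$; this symbol has degree $q-1$ and changes sign when two edges are interchanged. The boundary is $\partial(e_1\wedge\dots\wedge e_q)=\sum_i(-1)^{i-1}e_1\wedge\dots\wedge\hat e_i\wedge\dots\wedge e_q$, so $\partial(e\wedge c)=c-e\wedge\partial c$ whenever $e$ is disjoint from all faces in $c$. We put $e\wedge\sigma=0$ if $e$ meets an edge of the face $\sigma$. The group $S_X$ acts on $C(X)$ and commutes with $\partial$. Let $\delta_Xc=\sum_ee\wedge c$, summed over all edges $e\subseteq X$, and let $J_X$ be the sum of all transpositions in $S_X$, with $J_n=J_{[n]}$. The operator $\partial\delta_X+\delta_X\partial$ is the combinatorial Laplacian. It is null-homotopic by its form, and it turns out to be given by an element of the group ring.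

\begin{lemma}\label{lem:laplace}
$\partial\delta_X+\delta_X\partial=J_X$ on $C(X)$. Hence $J_X$ acts as $0$ on $\tilde H_*(\mathsf M_X;R)$.
\end{lemma}

\begin{proof}
Let $\sigma=e_1\wedge\dots\wedge e_q$ leave $u$ points uncovered, and let $\sigma_i$ be $\sigma$ with $e_i$ omitted. Then $\partial\delta_X\sigma=\binom u2\sigma-\sum_ff\wedge\partial\sigma$, where $f$ runs over the edges between uncovered points. In $\delta_X\partial\sigma=\sum_i\sum_f(-1)^{i-1}f\wedge\sigma_i$ the edge $f$ may also use the points of $e_i=\{x,y\}$. The terms with $f$ between uncovered points cancel the sum above. Otherwise note that $(-1)^{i-1}f\wedge\sigma_i$ is $\sigma$ with $f$ put in the place of $e_i$. For $f=e_i$ this is $\sigma$, and for $f=\{x,t\}$ with $t$ uncovered it is $(y\,t)\sigma$. Therefore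
\[ (\partial\delta_X+\delta_X\partial)\sigma=\Bigl(\tbinom u2+q\Bigr)\sigma+\sum_{y\text{ covered},\ t\text{ uncovered}}(y\,t)\sigma. \]
Now consider $J_X\sigma$. The $\binom u2$ transpositions of two uncovered points and the $q$ transpositions of the two ends of an edge fix $\sigma$, and the transpositions of a covered and an uncovered point give the last sum. The remaining transpositions join two edges $\{x,y\}$ and $\{z,w\}$ of $\sigma$. Of these, $(x\,z)$ produces $\{z,y\},\{x,w\}$ and $(y\,w)$ produces the same edges in the opposite places, so the two terms cancel; $(x\,w)$ produces $\{w,y\},\{z,x\}$ and cancels against $(y\,z)$ in the same way. Finally, $J_Xc=\partial\delta_Xc$ for a cycle $c$.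
\end{proof}

To prove Theorem~\ref{thm:split} we want a chain map $C(X)\to C(X\cup\{a,b\})$ of degree one, where $a\ne b$ are new points. The first candidate $c\mapsto\{a,b\}\wedge c$ fails, because $\partial(\{a,b\}\wedge c)=c$ for a cycle $c$. If we first apply an operator that turns $c$ into a boundary in $C(X\cup a)$, we can subtract the bounding chain. Lemma~\ref{lem:laplace} supplies such an operator.

\begin{proof}[Proof of Theorem~\ref{thm:split}]
Let $|X|=n$. Put $L_a=\sum_{x\in X}(x\,a)=J_{X\cup a}-J_X$, and for $c\in C(X)$ put $\delta_ac=\sum_{x\in X}\{a,x\}\wedge c=\delta_{X\cup a}c-\delta_Xc$. Subtracting Lemma~\ref{lem:laplace} for $X$ from Lemma~\ref{lem:laplace} for $X\cup a$ gives $L_ac=\partial\delta_ac+\delta_a\partial c$ for $c\in C(X)$. Define $\zeta(c)=L_a(\{a,b\}\wedge c)-\delta_ac$. Then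
\[ \partial\zeta(c)=L_ac-L_a(\{a,b\}\wedge\partial c)-\partial\delta_ac=\delta_a\partial c-L_a(\{a,b\}\wedge\partial c)=-\zeta(\partial c), \]
so $\zeta$ induces $\zeta_*\colon\tilde H_d(\mathsf M_X;R)\to\tilde H_{d+1}(\mathsf M_{X\cup\{a,b\}};R)$.

Since $n\ge1$, we can fix $x\in X$. Every chain on $X\cup\{a,b\}$ is uniquely $c=\{x,b\}\wedge c'+c''$ with $c'\in C((X\cup a)\setminus x)$ and no face of $c''$ containing $\{x,b\}$; let $\lambda(c)=c'$ be the \emph{coefficient} of $\{x,b\}$. From $\partial c=c'-\{x,b\}\wedge\partial c'+\partial c''$ we get $\lambda\partial=-\partial\lambda$, so $\lambda$ induces a map on homology. Now $L_a(\{a,b\}\wedge c)=\sum_{y\in X}\{y,b\}\wedge(y\,a)c$, and $\delta_ac$ does not involve $b$. Hence $\lambda\zeta(c)=(x\,a)c$, which is an isomorphism $C(X)\to C((X\cup a)\setminus x)$. So $\lambda_*\zeta_*$ is an isomorphism and $\zeta_*$ is a split injection.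
\end{proof}

For $X=\{1\}$, $a=2$, $b=3$ the map $\zeta$ sends the empty face to the cycle $\{1,3\}-\{1,2\}$ of $\mathsf M_3$. For $n=0$ the theorem fails: $\tilde H_{-1}(\mathsf M_0;R)=R$, and $\mathsf M_2$ is a point.

\section{Contents, restriction and induction}\label{sec:content}

Let $p$ be an odd prime, and let $K=\mathbb Q$, $I=\mathbb Z$ or $K=\mathbb F_p$, $I=\mathbb Z/p$; we regard $I$ as a subset of $K$ and call its elements \emph{residues}. Modules are finite-dimensional left $KS_n$-modules. We use Schur's lemma in the form: an endomorphism of a simple module that has an eigenvalue in $K$ is a scalar.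

The \emph{Jucys--Murphy elements} are $L_k=\sum_{j<k}(j\,k)=J_k-J_{k-1}$, with $L_1=0$. Since $J_k$ is central in $\mathbb ZS_k$, the element $L_k$ commutes with $S_{k-1}$, and the $L_k$ commute with one another. Two textbook facts are needed. Symmetric polynomials in $L_1,\dots,L_n$ are central in $\mathbb ZS_n$. The simple $\mathbb QS_n$-module $S^\lambda$ has a basis $v_T$ indexed by the standard tableaux $T$ of shape $\lambda$, and $L_kv_T=c\,v_T$ with $c$ the content of the box of $T$ that contains $k$. The second fact gives $\prod_{|c|<k}(L_k-c)=0$ in $\mathbb QS_n$, hence in $\mathbb ZS_n$, so on every module the eigenvalues of $L_k$ lie in $I$.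

A \emph{content} is a finite sum $\gamma=\sum_{i\in I}\gamma_i\alpha_i$ with integers $\gamma_i\ge0$, thought of as a multiset of $|\gamma|=\sum\gamma_i$ residues. For an $S_n$-module $V$ and $|\gamma|=n$, let $V[\gamma]$ be the sum of the joint generalized eigenspaces of $L_1,\dots,L_n$ whose multiset of eigenvalues is $\gamma$. A multiset in a field is determined by its elementary symmetric functions, so $V[\gamma]$ is a joint generalized eigenspace of the central elements $e_k(L_1,\dots,L_n)$. Hence $V=\bigoplus_\gamma V[\gamma]$ as $S_n$-modules, every homomorphism respects this decomposition, and the projection to $V[\gamma]$ is multiplication by a central idempotent $e_\gamma\in KS_n$, the component of $1$ in $KS_n[\gamma]$. We say that $V$ \emph{has content} $\gamma$ if $V=V[\gamma]$, and we put $V[\gamma]=0$ if some coefficient of $\gamma$ is negative. Over $\mathbb Q$, the content of $S^\lambda$ is the multiset of contents of the boxes of $\lambda$.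

Let $\operatorname{Res}V$ be the restriction to $S_{n-1}$ (zero for $n=0$) and $\operatorname{Ind}V=KS_{n+1}\otimes_{KS_n}V$. Let $E_iV\subseteq\operatorname{Res}V$ be the generalized $i$-eigenspace of $L_n$, and let $F_iV\subseteq\operatorname{Ind}V$ be the generalized $i$-eigenspace of the endomorphism $g\otimes v\mapsto gL_{n+1}\otimes v$, which is well defined because $L_{n+1}$ commutes with $S_n$. Then $\operatorname{Res}=\bigoplus E_i$ and $\operatorname{Ind}=\bigoplus F_i$, and the functors $E_i,F_i$ are exact. If $V$ has content $\gamma$, then $E_iV$ has content $\gamma-\alpha_i$ by definition. Also $F_iV$ has content $\gamma+\alpha_i$: the central element $e_k(L_1,\dots,L_{n+1})=e_k(L_1,\dots,L_n)+L_{n+1}e_{k-1}(L_1,\dots,L_n)$ may be moved to the right of $g$ in $g\otimes v$, so its generalized eigenvalue on $F_iV$ is $e_k(\gamma)+ie_{k-1}(\gamma)=e_k(\gamma+\alpha_i)$. Thus $E_iV$ and $F_iV$ are the parts of $\operatorname{Res}V$ and $\operatorname{Ind}V$ of content $\gamma\mp\alpha_i$.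

With $t_y=(y\ n{+}1)$ for $y\le n$ and $t_{n+1}=1$ we have $\operatorname{Ind}V=\bigoplus_yt_y\otimes V$ and $g(t_y\otimes v)=t_{g(y)}\otimes gv$ for $g\in S_n$. So the projection $\pi_V\colon\operatorname{Ind}V\to1\otimes V=V$ is $S_n$-equivariant and natural in $V$. Its kernel is a sum of summands permuted transitively by $S_n$, and the stabilizer $S_{n-1}$ of the summand $y=n$ acts on it as on $\operatorname{Res}V$. This is the Mackey formula $\operatorname{Res}\operatorname{Ind}V\cong V\oplus\operatorname{Ind}\operatorname{Res}V$. Frobenius reciprocity says $\operatorname{Hom}(\operatorname{Ind}V,W)\cong\operatorname{Hom}(V,\operatorname{Res}W)$ and that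
\begin{equation}\label{eq:frob}
\operatorname{Hom}_{S_{n+1}}(W,\operatorname{Ind}V)\to\operatorname{Hom}_{S_n}(\operatorname{Res}W,V),\qquad g\mapsto\pi_Vg,
\end{equation}
is a bijection, with inverse $\phi\mapsto\bigl(w\mapsto\sum_yt_y\otimes\phi(t_yw)\bigr)$. In particular $\pi_V$ is nonzero on every nonzero $S_{n+1}$-submodule of $\operatorname{Ind}V$. If $V$ has content $\gamma$ and $W$ has content $\gamma+\alpha_i$, only the summands $E_iW$ and $F_iV$ contribute to these spaces. Summing over contents gives
\begin{equation}\label{eq:adj}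
\operatorname{Hom}(E_iW,V)\cong\operatorname{Hom}(W,F_iV),\qquad\operatorname{Hom}(F_iV,W)\cong\operatorname{Hom}(V,E_iW).
\end{equation}
For $i\ne j$ and $V$ of content $\gamma$, the parts of content $\gamma+\alpha_j-\alpha_i$ on the two sides of the Mackey formula are $E_iF_jV$ and $F_jE_iV$, so
\begin{equation}\label{eq:comm}
E_iF_jV\cong F_jE_iV\qquad(i\ne j).
\end{equation}
One relation between the last two Jucys--Murphy elements will decide the critical step.

\begin{lemma}\label{lem:swap}
Let $X$ be an $S_{n+2}$-module, $t=(n{+}1\ n{+}2)$, and $h\ne0$ a linear map defined on $X$ with $ht=\eta h$, $hL_{n+1}=xh$, $hL_{n+2}=yh$ for scalars $\eta,x,y\in K$. Then $\eta(y-x)=1$.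
\end{lemma}

\begin{proof}
We have $L_{n+2}=tL_{n+1}t+t$, so $L_{n+2}t=tL_{n+1}+1$. Composing with $h$ gives $y\eta h=\eta xh+h$.
\end{proof}

\section{A recursion for the homology}\label{sec:recursion}

Put $H(n,s)=\tilde H_d(\mathsf M_n;K)$ with $d=\frac{n-s}2-1$, and $H(n,s)=0$ if $n-s$ is odd or $s\notin[0,n]$. Deleting the point $n$ gives a long exact sequence in which three complexes appear. The central element $J_{n-1}$ acts on all its terms, and Lemma~\ref{lem:laplace} identifies the action on each of them.

\begin{lemma}\label{lem:les}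
Let $n\ge2$. There is an $S_{n-1}$-map $\Lambda\colon\operatorname{Res}H(n,s)\to\operatorname{Ind}H(n-2,s)$ such that $\pi\Lambda\colon H(n,s)\to H(n-2,s)$ is induced by taking the coefficient of the edge $\{n-1,n\}$, and such that:
\begin{enumerate}
\item[(a)] for $i\ne0$, $\Lambda$ restricts to an isomorphism $E_iH(n,s)\to F_{-i}H(n-2,s)$;
\item[(b)] there is an exact sequence of $S_{n-1}$-modules
\[ F_0H(n-2,s-2)\to H(n-1,s-1)\to E_0H(n,s)\to F_0H(n-2,s). \]
\end{enumerate}
\end{lemma}

\begin{proof}
The quotient $C([n])/C([n-1])$ is $\bigoplus_{y<n}\{y,n\}\wedge C([n-1]\setminus y)$, with differential $\{y,n\}\wedge c\mapsto-\{y,n\}\wedge\partial c$. The group $S_{n-1}$ permutes the summands transitively, and the summand $y=n-1$ is $C([n-2])$ with stabilizer $S_{n-2}$. So the quotient is $\operatorname{Ind}C([n-2])$ shifted up by one degree, and the long exact sequence is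
\begin{multline*}
\operatorname{Ind}\tilde H_d(\mathsf M_{n-2})\to\tilde H_d(\mathsf M_{n-1})\to\operatorname{Res}\tilde H_d(\mathsf M_n)\\
\xrightarrow{\ \Lambda\ }\operatorname{Ind}\tilde H_{d-1}(\mathsf M_{n-2})\to\tilde H_{d-1}(\mathsf M_{n-1}).
\end{multline*}
If $s=n-2d-2$, the numbers of uncovered points in the five terms are $s-2$, $s-1$, $s$, $s$, $s+1$. The $y$-component of $\Lambda$ takes the coefficient of $\{y,n\}$, and $\pi$ selects $y=n-1$.

On the homology of $\mathsf M_{n-1}$ we have $J_{n-1}=0$. On the homology of $\mathsf M_n$ we have $J_n=0$, so $J_{n-1}=-L_n$. If $Y$ is a homology group of $\mathsf M_{n-2}$, then $J_{n-2}Y=0$, so $J_{n-1}(g\otimes y)=g(J_{n-2}+L_{n-1})\otimes y=gL_{n-1}\otimes y$ on $\operatorname{Ind}Y$. Take generalized eigenspaces of $J_{n-1}$ for the eigenvalue $-i$ throughout the sequence. Then $\operatorname{Res}$ becomes $E_i$ and $\operatorname{Ind}$ becomes $F_{-i}$, and the terms belonging to $\mathsf M_{n-1}$ vanish if $i\ne0$ and are unchanged if $i=0$.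
\end{proof}

Read upward, the lemma says that a nonzero residue $i$ enters together with $-i$ and leaves $s$ unchanged, and that $s$ can grow only when a residue $0$ is added.

\begin{proposition}\label{prop:vanish}
If $H(n,s)[\gamma]\ne0$, then $s\le\gamma_0$.
\end{proposition}

\begin{proof}
Induction on $n$. For $n\le1$ the nonzero groups are $H(0,0)$ of content $0$ and $H(1,1)$ of content $\alpha_0$. Let $n\ge2$ and $V=H(n,s)[\gamma]\ne0$. Then $E_iV\ne0$ for some $i$, and $E_iV$ is the part of $E_iH(n,s)$ of content $\gamma-\alpha_i$. If $i\ne0$, Lemma~\ref{lem:les}(a) gives $E_iV\cong F_{-i}\bigl(H(n-2,s)[\gamma-\alpha_i-\alpha_{-i}]\bigr)$, and $s\le\gamma_0$ by induction. If $i=0$, then by Lemma~\ref{lem:les}(b) either $H(n-1,s-1)[\gamma-\alpha_0]\ne0$, so $s-1\le\gamma_0-1$, or $H(n-2,s)[\gamma-2\alpha_0]\ne0$, so $s\le\gamma_0-2$.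
\end{proof}

The same induction shows $\gamma_i=\gamma_{-i}$ for all $i$, so only symmetric contents occur.

\begin{corollary}\label{cor:rational}
$\tilde H_d(\mathsf M_n;\mathbb Q)=0$ if $n<s^2$, where $s=n-2d-2$.
\end{corollary}

\begin{proof}
If $S^\lambda$ is a constituent, of content $\gamma$, then $\lambda$ has $\gamma_0$ diagonal boxes and contains a $\gamma_0\times\gamma_0$ square. So $n\ge\gamma_0^2\ge s^2$. (For $s<0$ there are no faces of dimension $d$.)
\end{proof}

\emph{From now on $K=\mathbb F_p$ with $p=2m+1\ge5$, so $m\ge2$.} For a content $\gamma$ consider the extreme case allowed by Proposition~\ref{prop:vanish}, the lowest degree in which $\gamma$ can occur: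
\[ B(\gamma)=H(|\gamma|,\gamma_0)[\gamma], \]
with $B(\gamma)=0$ if a coefficient is negative. There are two reasons for this choice. The first is that the recursion closes up on these modules:
\begin{align}
E_iB(\gamma)&\cong F_{-i}B(\gamma-\alpha_i-\alpha_{-i})\qquad(i\ne0),\label{eq:Bi}\\
E_0B(\gamma)&\cong\operatorname{coker}\bigl(F_0B(\gamma-2\alpha_0)\to B(\gamma-\alpha_0)\bigr).\label{eq:B0}
\end{align}
For $|\gamma|\ge2$ these are the parts of content $\gamma-\alpha_i$ in Lemma~\ref{lem:les}, where the last term of (b) contributes $F_0\bigl(H(|\gamma|-2,\gamma_0)[\gamma-2\alpha_0]\bigr)=0$ by Proposition~\ref{prop:vanish}; the isomorphism \eqref{eq:Bi} is given by $\Lambda$. For $\gamma=\alpha_0$, \eqref{eq:B0} reads $E_0B(\alpha_0)=K=B(0)$. The second reason is that a class modulo $p$ in degree $d$ may in general come from integral torsion in degree $d-1$, and in the lowest degree this cannot happen.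

\begin{proposition}\label{prop:criterion}
Let $n=|\gamma|$, $s=\gamma_0$, $d=\frac{n-s}2-1$. If $B(\gamma)\ne0$ and $n<s^2$, then $\tilde H_d(\mathsf M_n;\mathbb Z)$ contains elements of order $p$.
\end{proposition}

\begin{proof}
Let $\mathbb Z_p$ be the ring of $p$-adic integers and $Z$ the center of $\mathbb Z_pS_n$. Class sums form a basis of $Z$ and of the center of $\mathbb F_pS_n$, so the latter is $Z/pZ$. As $Z$ is $p$-adically complete, $e_\gamma$ lifts to an idempotent $\hat e\in Z$. Let $\mathcal C=\hat e\,C([n];\mathbb Z_p)$. This is a direct summand of $C([n];\mathbb Z_p)$, hence a complex of finitely generated free $\mathbb Z_p$-modules, and $\mathcal C\otimes\mathbb F_p=e_\gamma C([n];\mathbb F_p)$ has homology $\tilde H_*(\mathsf M_n;\mathbb F_p)[\gamma]$. The universal coefficient sequence is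
\[ 0\to H_j(\mathcal C)\otimes\mathbb F_p\to H_j(\mathcal C\otimes\mathbb F_p)\to\operatorname{Tor}(H_{j-1}(\mathcal C),\mathbb F_p)\to0. \]
For $j=d-1$ the middle term is $H(n,s+2)[\gamma]$, which is $0$ by Proposition~\ref{prop:vanish}, so $H_{d-1}(\mathcal C)=0$ by Nakayama's lemma. For $j=d$ we then get $H_d(\mathcal C)\otimes\mathbb F_p\cong B(\gamma)\ne0$. Since $H_d(\mathcal C)$ is a summand of $\tilde H_d(\mathsf M_n;\mathbb Z)\otimes\mathbb Z_p$, this tensor product is nonzero. By Corollary~\ref{cor:rational} the group $\tilde H_d(\mathsf M_n;\mathbb Z)$ is finite, so $p$ divides its order.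
\end{proof}

It remains to show $B(\gamma)\ne0$ for a content with $|\gamma|=pN+m^2$ and $\gamma_0=N+m$. The recursion describes only the restrictions of $B(\gamma)$, but by \eqref{eq:adj} this is enough to compute maps from $B(\gamma)$ to a module $F_iV$. So we follow simple quotients: a simple module $D$ of content $\gamma$ is called \emph{realized} if $\operatorname{Hom}(B(\gamma),D)\ne0$. A nonzero map onto a simple module is surjective and stays surjective under the exact functors $F_i$.

\section{The modular branching rules}\label{sec:branching}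

For a simple $\mathbb F_pS_n$-module $D$ let $\varepsilon_i(D)=\max\{k:E_i^kD\ne0\}$ and $\varphi_i(D)=\max\{k:F_i^kD\ne0\}$. The \emph{socle} of a module is its largest semisimple submodule, the \emph{head} its largest semisimple quotient, and $[V:L]$ is the multiplicity of $L$ as a composition factor. The following facts are taken from \cite[Part I, in particular Ch.~11]{Kleshchev}; see also the work of Grojnowski and of Brundan and Kleshchev.
\begin{enumerate}
\item[(B1)] If $\varepsilon_i(D)>0$, then $E_iD$ has simple head and simple socle, both isomorphic to one simple module $\tilde e_iD$, and $[E_iD:\tilde e_iD]=\varepsilon_i(D)$.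
\item[(B2)] If $\varphi_i(D)>0$, then $F_iD$ has simple head and simple socle, both isomorphic to one simple module $\tilde f_iD$, and $[F_iD:\tilde f_iD]=\varphi_i(D)$. Moreover $\varepsilon_i(\tilde f_iD)=\varepsilon_i(D)+1$, $\tilde e_i\tilde f_iD\cong D$, and every other composition factor $L$ of $F_iD$ has $\varepsilon_i(L)\le\varepsilon_i(D)$.
\item[(B3)] If $D$ has content $\gamma$, then $\varphi_i(D)-\varepsilon_i(D)=h_i(\gamma)$, where $h_i(\gamma)=\delta_{i0}-2\gamma_i+\gamma_{i-1}+\gamma_{i+1}$.
\end{enumerate}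
A module with simple socle and simple head, both isomorphic to $L$, in which $L$ occurs once is simple: the socle cannot lie in the radical, and a nonzero radical would contain the socle. So $E_iD=\tilde e_iD$ if $\varepsilon_i(D)=1$, and $F_iD=\tilde f_iD$ if $\varphi_i(D)=1$. We use two consequences constantly.
\begin{enumerate}
\item[(S)] If $D$ is simple of content $\gamma$, $E_iD=0$ and $h_i(\gamma)=1$, then $F_iD$ is simple and $E_iF_iD\cong D$.
\item[(Z)] If $V$ is any module of content $\gamma$, $E_iV=0$ and $h_i(\gamma)=0$, then $F_iV=0$.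
\end{enumerate}
In (S) we have $\varphi_i(D)=1$ and $\varepsilon_i(F_iD)=1$. In (Z) every composition factor has $\varepsilon_i=0$, hence $\varphi_i=0$.

We represent residues by the integers $-m,\dots,m$, so that $|j|$ is defined. Two residues are \emph{adjacent} if they differ by $\pm1$ in $\mathbb Z/p$: consecutive integers are adjacent, and so are $m$ and $-m$. Adding $\alpha_j$ to $\gamma$ lowers $h_j$ by $2$, raises $h_i$ by $1$ for the two $i$ adjacent to $j$, and changes nothing else. For $\mathbf 1=\sum_{i\in I}\alpha_i$ we have $h_j(N\mathbf 1)=\delta_{j0}=h_j(0)$, which is why a full set of residues can be added repeatedly.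

\section{Five points}\label{sec:five}

Every step of the construction is visible for $p=5$ and $n\le5$. For $n\le4$ the algebra $\mathbb F_5S_n$ is semisimple, its simple modules are the reductions of the $S^\lambda$, and the ordinary branching rule holds: $F_i$ adds a box of residue $i$. Let $W_n\subset K^n$ be the vectors with coordinate sum $0$. On the standard basis $J_nx_a=\bigl(\binom{n-1}2-1\bigr)x_a+\sum_bx_b$, so $J_n$ acts on $W_n$ as the scalar $\binom{n-1}2-1$. Put $V=W_3=S^{(2,1)}$ and $U=W_4=S^{(3,1)}$, so that $U\otimes\operatorname{sgn}=S^{(2,1,1)}$. Then $J_3=0$ on $V$, $J_4=2$ on $U$ and $J_4=-2$ on $U\otimes\operatorname{sgn}$.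

\emph{Hooks.} Start from $B(0)=K$. Then $F_0K=K=B(\alpha_0)$, and $F_1F_{-1}F_0K=F_1S^{(1,1)}=V$, of content $\gamma=\alpha_0+\alpha_1+\alpha_{-1}$. It is realized, since $B(\gamma)=\tilde H_0(\mathsf M_3;K)=W_3$. Adding the inner hook, a single box, gives $F_0V=S^{(2,2)}$. As $B(\alpha_1+\alpha_{-1})\subseteq H(2,0)=0$, formula \eqref{eq:B0} gives $E_0B(\gamma+\alpha_0)\cong V$. So $\operatorname{Hom}(B(\gamma+\alpha_0),F_0V)\cong\operatorname{Hom}(V,V)\ne0$, and the two-dimensional space $\tilde H_0(\mathsf M_4;K)$ is $S^{(2,2)}$.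

\emph{Closing up.} Now add the residues $\pm2$ to $V$ instead. Let $X=H(5,1)$, the six-dimensional cycle space of the Petersen graph. By Lemma~\ref{lem:les}(a), $E_2X\cong F_{-2}V=U\otimes\operatorname{sgn}$ and $E_{-2}X\cong F_2V=U$. These exhaust $X$, so $X=B(\mathbf 1)$. By \eqref{eq:adj}, $\operatorname{Hom}(X,F_2F_{-2}V)\cong\operatorname{Hom}(E_2X,F_{-2}V)\ne0$. But $F_2F_{-2}V$ is not simple: two of the three addable boxes of $(2,1,1)$ have contents $2$ and $-3\equiv2$, so it has the composition factors of the reductions of $S^{(3,1,1)}$ and $S^{(2,1,1,1)}$, that is, of $\bigwedge^2W_5$ and $W_5\otimes\operatorname{sgn}$. In characteristic $5$ the vector $(1,\dots,1)$ spans a trivial submodule of $W_5$. The quotient $Q$ restricts to $U$, so $Q$ and $A=Q\otimes\operatorname{sgn}$ are simple of dimension $3$. Moreover $\bigwedge^2Q\cong Q^*\otimes\bigwedge^3Q\cong A$, because the standard form makes $Q$ self-dual and a transposition has determinant $-1$ on $Q$. The composition factors are therefore $Q,A$ and $\operatorname{sgn},A$.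 On them $L_5=J_5-J_4$ acts as $0-2=-2$ on $Q$, as $2$ on $A$, and as $-4=1$ on $\operatorname{sgn}$.

One of $A$, $Q$, $\operatorname{sgn}$ is a quotient of $X$. It is not $\operatorname{sgn}$, because $E_1X=0$. Restriction to $S_4$ does not distinguish between $A$ and $Q$; the geometry does. Let $\ell\colon X\to\tilde H_0(\mathsf M_3;K)=V$ take the coefficient of the edge $\{4,5\}$, and let $t=(4\,5)$. Then $\ell t=\ell$. Write $\ell=h_1+h_2$ with $h_1$ supported on $E_2X$ and $h_2$ on $E_{-2}X$. Both are nonzero, since $\ell=\pi\Lambda$ and $\pi$ is nonzero on $F_{\mp2}V$. Suppose that $X$ maps onto $Q$. The copy of $V$ in $Q$ consists of vectors supported on $\{1,2,3\}$, which $t$ fixes, so the $S_3$-map $h\colon X\to Q\to V$ satisfies $ht=h$. It vanishes on $E_2X$ and $\operatorname{Hom}_{S_3}(U,V)$ is one-dimensional, so $h$ is a nonzero multiple of $h_2$. Hence $h_2t=h_2$ and $h_1t=h_1$. But $h_1L_5=2h_1$ and $h_1L_4=h_1(J_4-J_3)=-2h_1$, and Lemma~\ref{lem:swap} would give $4=1$ in $\mathbb F_5$. So $A$ is realized. It has $E_jA=0$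 for $j\ne2$, and this property allows the construction to start again.

\section{Adding a hook}\label{sec:hook}

Let $1\le\tau\le m$. A simple module $S$ of content $\gamma$ is \emph{$\tau$-clear} if it is realized, and $E_jS=0$ and $h_j(\gamma)=\delta_{j0}$ for all $|j|<\tau$. For the residues $|j|<\tau$ such a module behaves like the trivial module of $S_0$: none of them can be removed and only $0$ can be added. Put $\Phi_0=F_0$ and $\Phi_i=F_iF_{-i}\Phi_{i-1}$, and let $\gamma^{(i)}=\gamma+\sum_{|j|<i}\alpha_j$, which adds the residues of a symmetric hook with $2i-1$ boxes. For $1\le i\le m$, counting the neighbors of $j$ among the added residues gives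
\begin{equation}\label{eq:h}
h_j(\gamma^{(i)})=h_j(\gamma)+1\ \text{ if }|j|=i,\qquad h_j(\gamma^{(i)})=h_j(\gamma)\ \text{ if }|j|\le i-2\text{ or }|j|>i.
\end{equation}
Indeed, for $|j|\le i-2$ both $j$ and its two neighbors are added, for $|j|=i$ exactly one neighbor is added, and for $|j|>i$ none.

\begin{lemma}\label{lem:hook}
Let $S$ be $\tau$-clear of content $\gamma$ and put $D_i=\Phi_{i-1}S$. For $1\le i\le\tau$:
\begin{enumerate}
\item[(1)] $D_i$ is simple of content $\gamma^{(i)}$ and realized;
\item[(2)] $E_jD_i=0$ if $|j|<\tau$ and $|j|\ne i-1$;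
\item[(3)] $E_0D_1\cong S$; for $i\ge2$ and $j=\pm(i-1)$, $E_jD_i\cong F_{-j}D_{i-1}$ and $E_{-j}E_jD_i\cong D_{i-1}$;
\item[(4)] $E_jD_i\cong\Phi_{i-1}E_jS$ if $|j|\ge i$.
\end{enumerate}
If $\tau\ge2$, then $D_\tau$ is $(\tau-1)$-clear.
\end{lemma}

\begin{proof}
Part (4) follows from \eqref{eq:comm}, since $\Phi_{i-1}$ involves only residues of absolute value below $i$. It gives (2) for $i\le|j|<\tau$. We prove the rest by induction on $i$.

\emph{The case $i=1$.} By (S), $D_1=F_0S$ is simple and $E_0D_1\cong S$. By \eqref{eq:adj} and \eqref{eq:B0}, $\operatorname{Hom}(B(\gamma+\alpha_0),F_0S)\cong\operatorname{Hom}(E_0B(\gamma+\alpha_0),S)$ is the space of maps $B(\gamma)\to S$ that vanish on the image of $F_0B(\gamma-\alpha_0)$. Every map does, because $\operatorname{Hom}(F_0B(\gamma-\alpha_0),S)\cong\operatorname{Hom}(B(\gamma-\alpha_0),E_0S)=0$. So $D_1$ is realized.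

\emph{From $i$ to $i+1$, where $1\le i<\tau$.} We have $E_{\pm i}D_i=0$ by (2) and $h_{\pm i}(\gamma^{(i)})=1$ by \eqref{eq:h}. By (S), $F_{\pm i}D_i$ is simple and $E_{\pm i}F_{\pm i}D_i\cong D_i$. Next $E_iF_{-i}D_i\cong F_{-i}E_iD_i=0$, and $h_i(\gamma^{(i)}+\alpha_{-i})=1$ because $i$ and $-i$ are not adjacent; this uses $i\le m-1$. By (S), $D_{i+1}=F_iF_{-i}D_i$ is simple and $E_iD_{i+1}\cong F_{-i}D_i$. Also $E_{-i}D_{i+1}\cong F_iE_{-i}F_{-i}D_i\cong F_iD_i$. Applying $E_{-i}$ to the first isomorphism and $E_i$ to the second completes (3). For a surjection $u\colon B(\gamma^{(i)})\to D_i$ the map $F_{-i}(u)$ is onto $F_{-i}D_i\ne0$, and \eqref{eq:Bi} and \eqref{eq:adj} give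
\[ 0\ne\operatorname{Hom}(F_{-i}B(\gamma^{(i)}),F_{-i}D_i)\cong\operatorname{Hom}(E_iB(\gamma^{(i+1)}),F_{-i}D_i)\cong\operatorname{Hom}(B(\gamma^{(i+1)}),D_{i+1}). \]
This proves (1). For (2) let $|j|<i$, so $E_jD_{i+1}\cong F_iF_{-i}E_jD_i$. This is $0$ by induction if $|j|<i-1$. Three cases remain.

If $i=1$ and $j=0$, then $E_0D_1\cong S$, and $F_{-1}S=0$ by (Z): since $1<\tau$, we have $E_{-1}S=0$ and $h_{-1}(\gamma)=0$.

If $i\ge2$ and $j=-(i-1)$, let $G=E_jD_i\cong F_{i-1}D_{i-1}$. Then $E_{-i}G\cong F_{i-1}E_{-i}D_{i-1}=0$ by (2). The content of $G$ is $\gamma^{(i)}-\alpha_{-(i-1)}$, where $h_{-i}=1-1=0$. So $F_{-i}G=0$ by (Z).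

If $i\ge2$ and $j=i-1$, let $G=F_{-i}E_jD_i\cong F_{-i}F_{-(i-1)}D_{i-1}$. Then $E_iG\cong F_{-i}F_{-(i-1)}E_iD_{i-1}=0$ by (2). The content of $G$ is $\gamma^{(i)}-\alpha_{i-1}+\alpha_{-i}$, where $h_i=1-1+0=0$. So $F_iG=0$ by (Z).

Finally, for $\tau\ge2$ and $|j|<\tau-1$ we have $E_jD_\tau=0$ by (2) and $h_j(\gamma^{(\tau)})=\delta_{j0}$ by \eqref{eq:h}.
\end{proof}

\section{Closing up at the residues $\pm m$}\label{sec:wrap}

To complete a full set of residues we must add $-m$ and $m$, which are adjacent. After $-m$ is added, $h_m$ is $2$ and $F_mF_{-m}D$ is no longer simple. Adjunction still shows that one of its composition factors is realized, and we have to find out which. As in Section~\ref{sec:five}, there are three kinds of candidates.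

\begin{lemma}\label{lem:wrap}
Let $D$ be a realized simple module of content $\gamma$ such that
\begin{enumerate}
\item[(a)] $E_jD=0$ for $|j|\ne m-1$;
\item[(b)] $h_m(\gamma)=h_{-m}(\gamma)=1$;
\item[(c)] $F_{-m}E_{-i}E_iD=0$ for $i=m-1$ and for $i=-(m-1)$.
\end{enumerate}
Then $D^-=F_{-m}D$ is simple, $F_mD^-\ne0$, and $A=\tilde f_mD^-$ is realized and satisfies $E_mA\cong D^-$ and $E_jA=0$ for all $j\ne m$.
\end{lemma}

\begin{proof}
By (a), (b) and (S), the modules $D^\pm=F_{\pm m}D$ are simple and $E_{\pm m}D^\pm\cong D$. We have $E_mD^-\cong F_{-m}E_mD=0$ and $h_m(\gamma+\alpha_{-m})=2$, so $\varepsilon_m(D^-)=0$ and $\varphi_m(D^-)=2$. Put $P=F_mD^-$. By (B2), $[P:A]=2$ and $\varepsilon_m(A)=1$, so $E_mA=\tilde e_mA\cong D^-$. Further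
\begin{equation}\label{eq:EP}
E_{-m}P\cong F_mE_{-m}D^-\cong D^+,
\end{equation}
which is simple. Since $A$ occurs twice in $P$, exactness forces $E_{-m}A=0$.

Let $n=|\gamma|$, $s=\gamma_0$, $\gamma'=\gamma+\alpha_m+\alpha_{-m}$, $B=B(\gamma)$ and $X=B(\gamma')\subseteq H(n+2,s)$. By \eqref{eq:adj} and \eqref{eq:Bi}, $\operatorname{Hom}(X,P)\cong\operatorname{Hom}(E_mX,D^-)\cong\operatorname{Hom}(F_{-m}B,F_{-m}D)$, and this contains $F_{-m}(u)\ne0$ for a surjection $u\colon B\to D$. A simple quotient $Q$ of the image of a nonzero map $X\to P$ is both a quotient of $X$ and a composition factor of $P$.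

\emph{Step 1: $E_iQ=0$ for $|i|\ne m$.} The module $E_iQ$ is a subquotient of $E_iP\cong F_mF_{-m}E_iD$, which is $0$ unless $|i|=m-1$. Let $|i|=m-1$; then $i\ne0$ because $m\ge2$, so \eqref{eq:Bi} applies. Suppose $E_iQ\ne0$. Then $\tilde e_iQ$ is a quotient of $E_iQ$, hence of $E_iX\cong F_{-i}Y$ with $Y=B(\gamma'-\alpha_i-\alpha_{-i})$. So $0\ne\operatorname{Hom}(F_{-i}Y,\tilde e_iQ)\cong\operatorname{Hom}(Y,E_{-i}\tilde e_iQ)$, and therefore $E_{-i}E_iQ\ne0$. But $E_{-i}E_iQ$ is a subquotient of $E_{-i}E_iP\cong F_mF_{-m}E_{-i}E_iD$, which is $0$ by (c).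

\emph{Step 2: $E_mQ\ne0$.} Suppose $E_mQ=0$. As $\operatorname{Res}Q\ne0$, Step 1 gives $E_{-m}Q\ne0$, so $E_{-m}Q\cong D^+$ by \eqref{eq:EP}. Recall that for an $S_{n+2}$-module $M$ the summand $E_jE_iM$ of the restriction to $S_n$ is the joint generalized eigenspace on which $L_{n+2}$ has eigenvalue $i$ and $L_{n+1}$ has eigenvalue $j$. If $M$ has content $\gamma'$, its part of content $\gamma$ as an $S_n$-module is $E_mE_{-m}M\oplus E_{-m}E_mM$. Let $t=(n{+}1\ n{+}2)$. We construct two $t$-invariant $S_n$-maps $X\to D$, one from $Q$ and one from the edge $\{n+1,n+2\}$, and show that their difference violates Lemma~\ref{lem:swap}.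

\emph{The map from $Q$.} The part of $Q$ of content $\gamma$ is $E_mE_{-m}Q\cong E_mD^+\cong D$. Let $\vartheta\colon Q\to D$ be the projection onto it. The elements $L_{n+1},L_{n+2},t$ commute with $S_n$, so they commute with this projection and act on the simple $S_n$-module $E_mE_{-m}Q$ by scalars $m$, $-m$ and $\eta=\pm1$. Lemma~\ref{lem:swap} gives $-2m\eta=1$, so $\eta=1$, since $2m=-1$ in $\mathbb F_p$. Let $h\colon X\to Q\to D$ be the composite of the quotient map and $\vartheta$. Then $h\ne0$, $ht=h$, and $h$ vanishes on $E_iX$ for $i\ne-m$ because $Q=E_{-m}Q$.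

\emph{The maps from the edge.} Let $\ell=\pi\Lambda\colon H(n+2,s)\to H(n,s)$ be the map of Lemma~\ref{lem:les} that takes the coefficient of $\{n+1,n+2\}$. It is $S_n$-equivariant. The transposition $t$ fixes each face that contains this edge and permutes the other faces, so $\ell t=\ell$. For $u\in\operatorname{Hom}(B,D)$, extended by $0$ to the other content parts of $H(n,s)$, put $q_u=u\ell|_X$; thus $q_ut=q_u$. As $D$ has content $\gamma$, the map $q_u$ vanishes on $E_iX$ for $|i|\ne m$, so $q_u=h_1(u)+h_2(u)$ with $h_1(u)$ supported on $E_mX$ and $h_2(u)$ on $E_{-m}X$. By \eqref{eq:Bi}, $\Lambda$ maps $E_{\pm m}X$ isomorphically onto $F_{\mp m}B$, and $u\pi=\pi_D\operatorname{Ind}(u)$ by naturality. Hence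
\begin{equation}\label{eq:h12}
h_1(u)=\pi_DF_{-m}(u)\Lambda\ \text{ on }E_mX,\qquad h_2(u)=\pi_DF_m(u)\Lambda\ \text{ on }E_{-m}X.
\end{equation}
If $u\ne0$, then $F_{-m}(u)$ is onto $D^-$ and $\pi_D$ is nonzero on $D^-\subseteq\operatorname{Ind}D$, so $h_1(u)\ne0$.

\emph{The map $h$ equals $h_2(u)$ for some $u\ne0$.} By \eqref{eq:frob}, the $S_n$-map $h\Lambda^{-1}\colon F_mB\to D$ is $\pi_Dg$ for an $S_{n+1}$-map $g\colon F_mB\to\operatorname{Ind}D$, and $g$ takes values in $F_mD$ by content. The linear map $u\mapsto F_m(u)$ from $\operatorname{Hom}(B,D)$ to $\operatorname{Hom}(F_mB,F_mD)$ is injective, since $F_m(u)$ is onto $D^+\ne0$ for $u\ne0$. The two spaces have the same dimension, as $\operatorname{Hom}(F_mB,F_mD)\cong\operatorname{Hom}(B,E_mF_mD)\cong\operatorname{Hom}(B,D)$. So $g=F_m(u)$ for some $u$, and $h=h_2(u)$ on $E_{-m}X$ by \eqref{eq:h12}. Both maps vanish on the other $E_iX$, so $h=h_2(u)$, and $u\ne0$ because $h\ne0$.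

\emph{The contradiction.} For this $u$ the map $h_1=h_1(u)=q_u-h$ is nonzero and $h_1t=h_1$. We claim $h_1L_{n+1}=-mh_1$. The element $L_{n+1}$ preserves each $E_iX$, so it suffices to check this on $E_mX$, where we use \eqref{eq:h12}. The $S_{n+1}$-maps $\Lambda$ and $F_{-m}(u)$ commute with $L_{n+1}$. The $S_n$-map $\pi_D|_{D^-}$ factors through the projection onto the part of content $\gamma$, which is $E_{-m}D^-\cong D$, and there $L_{n+1}$ is the scalar $-m$. This proves the claim. By Lemma~\ref{lem:laplace}, $J_n+L_{n+1}+L_{n+2}=J_{n+2}=0$ on $X$, and $h_1J_n=J_nh_1=0$ because $D$ is a quotient of $B$. So $h_1L_{n+2}=mh_1$. Lemma~\ref{lem:swap} with $\eta=1$, $x=-m$, $y=m$ gives $2m=1$. But $2m=-1\ne1$ in $\mathbb F_p$.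

\emph{Conclusion.} By Step 2, $\varepsilon_m(Q)>0=\varepsilon_m(D^-)$, so $Q\cong A$ by (B2). Thus $A$ is realized, and $E_jA=0$ for $|j|\ne m$ by Step 1.
\end{proof}

\section{Iteration and the proof of Theorem~\ref{thm:torsion}}\label{sec:iterate}

\begin{proposition}\label{prop:AN}
For every $N\ge0$ there is a realized simple module $A_N$ of content $N\mathbf 1$ with $E_jA_N=0$ for all $j\ne m$. For $N\ge1$ one has $E_mA_N\cong F_{-m}\Phi_{m-1}A_{N-1}$.
\end{proposition}

\begin{proof}
Let $A_0=B(0)$ be the trivial module of $S_0$. Suppose $A_0,\dots,A_N$ are constructed and let $A=A_N$, $\gamma=N\mathbf 1$. Since $h_j(\gamma)=\delta_{j0}$, the module $A$ is $m$-clear, and Lemma~\ref{lem:hook} gives $D_i=\Phi_{i-1}A$ for $1\le i\le m$. We verify the hypotheses of Lemma~\ref{lem:wrap} for $D_m$; then $A_{N+1}=\tilde f_mF_{-m}D_m$ has content $\gamma^{(m)}+\alpha_m+\alpha_{-m}=(N+1)\mathbf 1$ and all the required properties.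

Hypothesis (b) holds by \eqref{eq:h}. For (c), Lemma~\ref{lem:hook}(3) gives $E_{-i}E_iD_m\cong D_{m-1}$ for $i=\pm(m-1)$; here again $m\ge2$ is used. We have $E_{-m}D_{m-1}\cong\Phi_{m-2}E_{-m}A=0$ by Lemma~\ref{lem:hook}(4) and $h_{-m}(\gamma^{(m-1)})=0$ by \eqref{eq:h}, so $F_{-m}D_{m-1}=0$ by (Z). For (a), $E_jD_m=0$ for $|j|<m-1$ by Lemma~\ref{lem:hook}(2), and $E_{-m}D_m\cong\Phi_{m-1}E_{-m}A=0$. It remains to show that $E_mD_m\cong\Phi_{m-1}E_mA$ vanishes. For $N=0$ this holds because $E_mA=0$.

Let $N\ge1$; now $E_mA\ne0$. To apply (Z) to the outermost functor $F_{m-1}$ of $\Phi_{m-1}$ we need to know $E_{m-1}$ of the module to which it is applied, and by \eqref{eq:comm} this leads to $E_{m-1}E_mA$, and then further down. So put $V_i=E_iE_{i+1}\cdots E_mA$ for $0\le i\le m$, of content $\gamma-\sum_{j=i}^m\alpha_j$. Let $A'=A_{N-1}$ and $D_i'=\Phi_{i-1}A'$. Then $V_m\cong F_{-m}D_m'$. For $0\le i<m$ the functor $E_i$ commutes with $F_{-m},\dots,F_{-(i+1)}$, and Lemma~\ref{lem:hook}(3) gives $E_iD'_{i+1}\cong F_{-i}D_i'$ for $i\ge1$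 and $E_0D_1'\cong A'$. By descending induction,
\[ V_i\cong F_{-m}\cdots F_{-i}D_i'\quad(1\le i\le m),\qquad V_0\cong F_{-m}\cdots F_{-1}A'. \]
Since $E_{-1}A'=0$ and $h_{-1}((N-1)\mathbf 1)=0$, (Z) gives $F_{-1}A'=0$, so $V_0=0$.

We show $\Phi_iV_{i+1}=0$ for $0\le i\le m-1$ by induction on $i$. For $i=0$ we have $E_0V_1=V_0=0$, and $h_0=1-1=0$ for the content of $V_1$, because the neighbor $1$ of $0$ is removed and the neighbor $-1$ is not. So $F_0V_1=0$ by (Z). For $i\ge1$ write $\Phi_iV_{i+1}=F_iZ$ with $Z=F_{-i}\Phi_{i-1}V_{i+1}$. By \eqref{eq:comm} and induction, $E_iZ\cong F_{-i}\Phi_{i-1}V_i=0$. The content of $Z$ is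
\[ \gamma-\sum_{j=i+1}^m\alpha_j+\sum_{|j|<i}\alpha_j+\alpha_{-i}. \]
Compared with $\gamma$, the residue $i$ is unchanged, $i+1$ is removed once and $i-1$ is added once; $-i$ is not adjacent to $i$ as $i<m$. So $h_i=0-1+1=0$, and $F_iZ=0$ by (Z). The case $i=m-1$ is $\Phi_{m-1}E_mA=0$.
\end{proof}

For $p=5$ the module $A_1$ is the three-dimensional module $A$ of Section~\ref{sec:five}.

\begin{proposition}\label{prop:nonzero}
For every $N\ge0$ there is a content $\gamma$ with $|\gamma|=pN+m^2$, $\gamma_0=N+m$ and $B(\gamma)\ne0$.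
\end{proposition}

\begin{proof}
Put $T_m=A_N$ and $T_{\tau-1}=\Phi_{\tau-1}T_\tau$ for $\tau=m,m-1,\dots,1$. The module $T_m$ is $m$-clear, and by the last statement of Lemma~\ref{lem:hook} each $T_\tau$ with $\tau\ge1$ is $\tau$-clear. By Lemma~\ref{lem:hook}(1), $T_0$ is realized, so $B(\gamma)\ne0$ for its content $\gamma$. The step from $T_\tau$ to $T_{\tau-1}$ adds $2\tau-1$ residues, exactly one of which is $0$. Hence $|\gamma|=pN+\sum_{\tau=1}^m(2\tau-1)=pN+m^2$ and $\gamma_0=N+m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:torsion}]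
Let $s\ge m+2$, $N=s-m\ge2$ and $n_0=pN+m^2=ps-m(m+1)$. Take $\gamma$ as in Proposition~\ref{prop:nonzero}, so $|\gamma|=n_0$ and $\gamma_0=s$. Since
\[ s^2-n_0=(N+m)^2-(2m+1)N-m^2=N(N-1)>0, \]
Proposition~\ref{prop:criterion} gives elements of order $p$ in $\tilde H_{d_0}(\mathsf M_{n_0};\mathbb Z)$ with $d_0=\frac{n_0-s}2-1$. Now let $n\ge n_0$ and $n-2d-2=s$. Then $n-n_0=2(d-d_0)$, and $d-d_0$ applications of Theorem~\ref{thm:split} with $R=\mathbb Z$ embed $\tilde H_{d_0}(\mathsf M_{n_0};\mathbb Z)$ in $\tilde H_d(\mathsf M_n;\mathbb Z)$.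
\end{proof}

For $p=7$ the starting points are $n_0=7r-5$, $d_0=3r-4$ with $r\ge4$, the first being $\tilde H_8(\mathsf M_{23};\mathbb Z)$; for $p=5$ the first is $\tilde H_4(\mathsf M_{14};\mathbb Z)$. The hypothesis $s\ge m+2$ enters only through the inequality $n_0<s^2$. For $N=0,1$ we have $n_0=s^2$, and the class modulo $p$ can come from a free summand: for $p=5$ and $N=0$ the group is $\tilde H_0(\mathsf M_4;\mathbb Z)=\mathbb Z^2$.

\begin{thebibliography}{9}

\bibitem{Jonsson}
Jakob Jonsson, \emph{More Torsion in the Homology of the Matching Complex}, arXiv:1203.5658 (2012).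

\bibitem{Kleshchev}
A.~Kleshchev, \emph{Linear and Projective Representations of Symmetric Groups}, Cambridge Univ. Press, 2005.

\end{thebibliography}
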